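# Point counts on random principally polarized abelian varieties in large dimension

## 1. Five elliptic curves over $\mathbb F_2$

An elliptic curve over $\mathbb F_2$ has a model $y^2+y=x^3+a_4x+a_6$ or $y^2+xy=x^3+a_2x^2+1$ with coefficients in $\mathbb F_2$. We list the isomorphism classes, their automorphisms over $\mathbb F_2$, and their points.

For the first shape the changes of variables over $\mathbb F_2$ are $x\mapsto x+s$, $y\mapsto y+sx+t$ with $s,t\in\mathbb F_2$. Since $s^2=s$ and $t^2=t$, the left side becomes $y^2+y+sx^2+sx$ and the right side $x^3+sx^2+sx+s+a_4x+a_4s+a_6$. So the new equation is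
$$y^2+y=x^3+a_4x+a_6+s(1+a_4).$$
If $a_4=1$, all four pairs $(s,t)$ are automorphisms and the two values of $a_6$ give different curves. If $a_4=0$, only $s=0$ gives automorphisms (there are two), and $s=1$ identifies $a_6=0$ with $a_6=1$. For the second shape the only changes are $y\mapsto y+sx$; they send $a_2$ to $a_2+s^2+s=a_2$, so there are two curves with two automorphisms each. Counting points at $x=0$, $x=1$ and infinity gives the following table, where $a=3-\#Y(\mathbb F_2)$ is the trace of Frobenius.

| curve $Y$ | $\#Y(\mathbb F_2)$ | $a$ | $\#\mathrm{Aut}(Y)$ |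
|---|---|---|---|
| $y^2+y=x^3+x$ | 5 | $-2$ | 4 |
| $y^2+xy=x^3+1$ | 4 | $-1$ | 2 |
| $y^2+y=x^3$ | 3 | $0$ | 2 |
| $y^2+xy=x^3+x^2+1$ | 2 | $1$ | 2 |
| $y^2+y=x^3+x+1$ | 1 | $2$ | 4 |

Weight each curve by $1/\#\mathrm{Aut}$. The total weight is $\frac14+\frac12+\frac12+\frac12+\frac14=2$. The weighted mean of $\#Y(\mathbb F_2)$ is
$$\tfrac12\left(\tfrac54+\tfrac42+\tfrac32+\tfrac22+\tfrac14\right)=3,$$
and the weighted mean of its square is $\frac12(\frac{25}4+\frac{16}2+\frac92+\frac42+\frac14)=\frac{21}2$. After division by $q^n=2^n$ the first two moments are $\frac32$ and $\frac{21}8$.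

Two features of the table will matter. First, it is symmetric under $a\mapsto-a$: adding the constant that makes $y^2+y$ or $y^2+xy$ nonsplit is a quadratic twist, and it keeps automorphism groups. For every $q$ this symmetry makes the mean trace $0$ in dimension one, so the mean is $q+1$. Second, the characteristic polynomial of Frobenius is $T^2-aT+2$; the polynomial $T^2-2$, which also has roots of absolute value $\sqrt2$, is missing. It occurs only with even exponents, so first in dimension $2$, as $(T^2-2)^2$.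

Now keep $q$ fixed and let the dimension grow. Do the normalized moments settle down?

## 2. The displayed formula, and a theorem that contradicts it

Fix a prime power $q=p^r$. Let $[\mathcal A_g(\mathbb F_q)]$ be the finite set of isomorphism classes of principally polarized abelian varieties (ppav's) $(A,\lambda)$ of dimension $g$ over $\mathbb F_q$, and $\mathcal A_g(\mathbb F_q)$ the corresponding groupoid. Its groupoid cardinality is
$$\#\mathcal A_g(\mathbb F_q)=\sum_{[A,\lambda]}\frac1{\#\mathrm{Aut}_{\mathbb F_q}(A,\lambda)},$$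
which was $2$ in the example with $q=2$, $g=1$. Give $[A,\lambda]$ the probability
$$\mu_{\mathcal A_g(\mathbb F_q)}([A,\lambda])=\frac{1}{\#\mathcal A_g(\mathbb F_q)\,\#\mathrm{Aut}_{\mathbb F_q}(A,\lambda)},$$
let $\#A_g(\mathbb F_q)$ be the random variable $[A,\lambda]\mapsto\#A(\mathbb F_q)$, and write $\mathbb E$ for expectation. If $\mathcal X_g\to\mathcal A_g$ is the universal family and $\mathcal X_g^{\times n}$ its $n$-fold fiber power over $\mathcal A_g$, then $\mathbb E(\#A_g(\mathbb F_q)^n)=\#\mathcal X_g^{\times n}(\mathbb F_q)/\#\mathcal A_g(\mathbb F_q)$.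

The following formula is taken from Aleksander Shmakov, "Cohomological Arithmetic Statistics for Principally Polarized Abelian Varieties over Finite Fields", arXiv:2309.13806 (2023). We ask whether, for all $n\ge1$,
$$\lim_{g\to\infty}q^{-ng}\,\mathbb E(\#A_g(\mathbb F_q)^n)=\lim_{g\to\infty}q^{-ng}\,\frac{\#\mathcal X_g^{\times n}(\mathbb F_q)}{\#\mathcal A_g(\mathbb F_q)}=\Big(1+\frac1q+\frac1{q(q-1)}\Big)^{\frac{n(n+1)}2}=\Big(\frac1{1-q^{-1}}\Big)^{\frac{n(n+1)}2}.\tag{1}$$

Put $M(g)=\#\mathcal A_g(\mathbb F_q)$, $X_g=q^{-g}\#A_g(\mathbb F_q)$, and $\kappa=1$ if $q$ is a square, $\kappa=\frac12$ otherwise.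

**Theorem 1.** For every $q$ the claim "(1) holds for all $n\ge1$" is false. More precisely:

* (a) If $q$ is a square, then for every $n\ge1$, $\mathbb E(X_g^n)\to+\infty$, and $\frac1g\log\mathbb E(X_g^n)\to2n\log(1+q^{-1/2})$, the largest rate allowed by the Weil bound.
* (b) If $q$ is not a square, then for every $n\ge1$ there are no constants $0<c_1\le c_2$ with $c_1\le\mathbb E(X_g^n)\le c_2$ for all large $g$. Hence $\mathbb E(X_g^n)$ does not converge to any positive real number.
* (c) $\log\#\mathcal A_g(\mathbb F_q)=\kappa g^2\log g+O_q(g^2)$.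

A sensible first approach regards $\mathcal A_g$ as a space of dimension $g(g+1)/2$, expects about $q^{g(g+1)/2}$ points, and treats special isogeny classes as negligible. Large automorphism groups seem to support this. Take $q=4$ and $E_0:y^2+y=x^3$. The substitutions $x\mapsto u^2x+s^2$, $y\mapsto y+sx+t$, up to order of composition, with $u\in\mathbb F_4^\times$, $s\in\mathbb F_4$, $t^2+t=s^6$, give $3\cdot4\cdot2=24$ automorphisms over $\mathbb F_4$. Over $\mathbb F_2$ the trace is $0$, so over $\mathbb F_4$ Frobenius is $-2$ and $\#E_0(\mathbb F_4)=(1+2)^2=9$. An endomorphism of $E_0^g$ is a matrix over $\mathrm{End}(E_0)$, and it respects the product polarization when $x^\dagger x=1$ for the conjugate transpose. The degrees of the entries in each column then sum to $1$, so $x$ is a monomial matrix of automorphisms. Thus $\#\mathrm{Aut}(E_0^g)=24^g\,g!$, and this one point has the tiny weight $1/(24^gg!)$.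

The approach breaks at the total mass. There are only $e^{O(g^2)}$ possible characteristic polynomials of Frobenius, while Theorem 1(c) says that the count is $e^{\kappa g^2\log g+O(g^2)}$, far more than $q^{g(g+1)/2}$. The ppav's that look locally like $E_0^g$ are so numerous that they alone reach this order in spite of their automorphisms. The source of the factor $g^2\log g$ is the smallness of the volume of a compact group such as $Sp(g)$ or $U(g)$, which stands in the denominator of a mass formula. Everything else in that formula must be shown to be only $e^{O(g^2)}$. This is the work of Sections 4 to 9. It yields concentration: a random $A$ is almost entirely isotypic. Sections 10 to 12 draw the conclusions.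

## 3. Frobenius, lattices, and the Rosati involution

Everything is over $\mathbb F_q$. The letter $C$ denotes positive constants depending only on $q$, which may change from line to line, and $g\ge2$ unless stated otherwise. For a set $S$ of ppav's, $\mathrm{mass}(S)=\sum_{(A,\lambda)\in S}1/\#\mathrm{Aut}(A,\lambda)$.

**Weil polynomials.** Let $h=h_A\in\mathbb Z[T]$ be the characteristic polynomial of the Frobenius $\pi$. It is monic of degree $2g$, its roots have absolute value $\sqrt q$, and $\#A(\mathbb F_q)=h_A(1)$. Write $\mathrm{mass}(h)$ for the mass of all ppav's with $h_A=h$. Factor $h=\prod h_i^{m_i}$ with distinct irreducible $h_i$, and put $e_i=\deg h_i$, $g_i=e_im_i/2$, $K_i=\mathbb Q[T]/h_i$, so $\sum g_i=g$. We use the following facts of Tate, Honda and Waterhouse.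

* Either $K_i$ is a CM field, with maximal totally real subfield $F_i$ and $e_i$ even; or all roots of $h_i$ are among $\pm\sqrt q$ (the "real" case, where we put $F_i=K_i$). In the real case $h_i=T\mp\sqrt q$, $e_i=1$ if $q$ is a square, and $h_i=T^2-q$, $e_i=2$ otherwise.
* $\mathrm{End}(A)\otimes\mathbb Q=\prod E_i$, with $E_i$ central simple over $K_i$ of dimension $m_i^2$. In the real case $m_i$ is even and $E_i\cong M_{m_i/2}(D)$ with $D$ a quaternion algebra ramified at all real places.

In all cases $[F_i:\mathbb Q]\le g_i$: it is $e_i/2\le e_im_i/2$ in the CM case, and $e_i\le e_im_i/2$ in the real case as $m_i\ge2$.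

Examples: for the curves of Section 1, $e_1=2$, $m_1=1$ (CM). For $E_0$ over $\mathbb F_4$, $h=(T+2)^2$, $e_1=1$, $m_1=2$, and $\mathrm{End}(E_0)\otimes\mathbb Q$ is the quaternion algebra ramified at $2$ and $\infty$.

**Definition (local modules).** For $\ell\ne p$ let $T_\ell=T_\ell A$, with $\mathbb Z_\ell(1)$ identified with $\mathbb Z_\ell$ over $\overline{\mathbb F}_q$. Let $W=W(\mathbb F_q)$ and let $T_p$ be the covariant Dieudonné module of $A[p^\infty]$: a free $W$-module of rank $2g$ with a $\tau$-linear operator $F$ and a $\tau^{-1}$-linear operator $V$, $FV=VF=p$, where $\tau$ generates $\mathrm{Gal}(W/\mathbb Z_p)$; the names $F,V,\tau$ are chosen so that $\pi$ acts as $F^r$. Put $\mathbb D=W\{F,V\}$ and $V_\ell=T_\ell\otimes\mathbb Q$.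

Example: let $q=p^2$, $T_p=We\oplus Wf$, $Fe=Ve=f$, $Ff=Vf=pe$. Then $FV=VF=p$ and $\pi=F^2=p$. A $W$-linear $x$ with $xe=ae+bf$ commutes with $F$ exactly when $xf=F(xe)=\tau(a)f+p\,\tau(b)e$ (the condition on $f$ then holds because $\tau^2=1$). So $\mathrm{End}_{\mathbb D}(T_p)$ has rank $4$ over $\mathbb Z_p$: the Dieudonné structure cuts down the endomorphisms much more than $\pi$, which is a scalar here.

The operator $\pi$ is semisimple on $V_\ell$ with characteristic polynomial $h$ (over $W[1/p]$ if $\ell=p$). Let $E=\mathrm{End}(A)$, $E_\ell=E\otimes\mathbb Z_\ell$. Tate's theorem says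
$$E_\ell=\mathrm{End}_{\mathbb Z_\ell[\pi]}(T_\ell)\ (\ell\ne p),\qquad E_p=\mathrm{End}_{\mathbb D}(T_p),$$
and similarly for $\mathrm{Hom}(A,A')$.

**Definition (forms and Rosati involution).** A principal polarization $\lambda$ gives perfect alternating forms $\psi$ on the $T_\ell$ ($W$-bilinear for $\ell=p$), with $\psi(\pi u,\pi v)=q\psi(u,v)$, resp. $\psi(Fu,v)=\tau\psi(u,Vv)$. The Rosati involution $\dagger$ is adjunction for $\psi$; it preserves $E$, and $\pi^\dagger=q/\pi$. Let $\mathrm{Tr}:E\to\mathbb Z$ be the trace on $V_\ell A$. Then $\mathrm{Tr}(x^\dagger)=\mathrm{Tr}(x)$, and $\mathrm{Tr}(xy^\dagger)$ is symmetric, positive definite and integral on $E$. Put $E^\pm=\{x\in E:x^\dagger=\pm x\}$.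

For an elliptic curve, $x^\dagger$ is the dual isogeny and $\mathrm{Tr}(xx^\dagger)=2\deg x$.

We have $\operatorname{rank}E=\sum e_im_i^2\le(\sum e_im_i)^2=4g^2$. Moreover $E\otimes\mathbb R$ is the product of the $M_{m_i}(\mathbb C)^{e_i/2}$ ($K_i$ CM) and the $M_{m_i/2}(\mathbb H)^{e_i}$ (real). Since $\dagger$ is positive, it cannot interchange two simple factors (then $xx^\dagger=0$ for $x$ in one of them), and on each factor it is conjugate transpose in suitable coordinates. $\mathrm{Tr}$ is $\mathrm{Tr}_{K_i/\mathbb Q}$ of the reduced trace on $E_i$, so $\mathrm{Tr}(xx^\dagger)=2\sum|x_{jk}|^2$ on each factor.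

**Definition (the group $I$).** Let $I$ be the $\mathbb Q$-group $\{x:xx^\dagger=1\}\subset(E\otimes\mathbb Q)^\times$. It is connected reductive (over $\overline{\mathbb Q}$ a product of groups $GL$ and $Sp$), $\mathrm{Lie}\,I=E^-\otimes\mathbb Q$, $\delta:=\dim I\le4g^2$, and
$$I(\mathbb R)=\prod_{\mathrm{CM}}U(m_i)^{e_i/2}\times\prod_{\mathrm{real}}Sp(m_i/2)^{e_i}.$$
Let $K_\ell=\{u\in E_\ell:uu^\dagger=1\}=\mathrm{Aut}(T_\ell,\psi)$.

**Definition (the number $D_H$).** For a monic polynomial $H$ with roots $\beta_i$, listed with multiplicity, put $D_H=\prod(\beta_i-\beta_j)$ over ordered pairs with $\beta_i\ne\beta_j$. For example, $D_{(T-b)^m}=1$, and $D_{H^m}=D_H^{m^2}$.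

$D_h$ is a nonzero integer and $|D_h|\le(2\sqrt q)^{4g^2}\le e^{Cg^2}$. Hence at most $Cg^2$ primes divide $pD_h$, and since the $j$-th prime exceeds $j$,
$$\sum_{\ell\mid pD_h}\frac1\ell\le\sum_{j\le Cg^2}\frac1j\le C\log g.\tag{2}$$

**Lattice dictionary.** Pairs ($A'$, quasi-isogeny $A'\to A$), up to isomorphism, correspond to families of lattices in the $V_\ell A$, stable under $\pi$ ($\ell\ne p$), resp. $\mathbb D$-stable over $W$ ($\ell=p$), equal to $T_\ell A$ for almost all $\ell$. If $\lambda$ is a polarization of $A$, principal or not, its pullback to $A'$ is a principal polarization if and only if all these lattices are self-dual for $\psi$.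

**Lemma 2 (square roots).** Let $J$ be the Jacobson radical of $E_\ell$.

* (i) If $\ell$ is odd and $w\in1+J$, there are $w^{\pm1/2}\in1+J$. If $w\in1+\ell^kE_\ell$, $k\ge1$, they lie in $1+\ell^kE_\ell$.
* (ii) If $\ell=2$ and $w\in1+2^kE_2$, $k\ge3$, there are $w^{\pm1/2}\in1+2^{k-1}E_2$.
* (iii) These roots lie in $\mathbb Q_\ell[w]\cap E_\ell$. They commute with everything commuting with $w$, and are fixed by every $\mathbb Q_\ell$-linear involution that fixes $w$. If $(w-1)\iota=0$ for some homomorphism $\iota$ into the module on which $w$ acts, then $w^{\pm1/2}\iota=\iota$.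

*Proof.* The radical of the finite ring $E_\ell/\ell E_\ell$ is nilpotent, so $J^N\subset\ell E_\ell$ for some $N$. For odd $\ell$ the coefficients $\binom{\pm1/2}k$ lie in $\mathbb Z_\ell$, so the binomial series in $w-1\in J$ converges, with the stated values. For $\ell=2$ write $w=1+4z$, $z\in2^{k-2}E_2\subset2E_2$. Since $(1-4t)^{-1/2}=\sum\binom{2n}nt^n$ with even coefficients for $n\ge1$, and $(1-4t)^{1/2}=1-2t-\cdots$ also lies in $1+2t\mathbb Z[[t]]$ (it is the inverse of the former series), we get $(1+4z)^{\pm1/2}\in1+2z\mathbb Z[[z]]$, which converges in $1+2^{k-1}E_2$. The subspace $\mathbb Q_\ell[w]$ is finite-dimensional, hence closed, so it contains the limits. An involution fixing $w$ is the identity on the commutative ring $\mathbb Q_\ell[w]$. The last claim follows from the series, all of whose nonconstant terms kill $\iota$. $\square$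

## 4. Genera and a mass formula

**Definition (genus).** $(A,\lambda)$ and $(A',\lambda')$ with $h_A=h_{A'}$ are in the same genus if their polarized modules $T_\ell$ (with $\pi$, resp. as $\mathbb D$-modules) are isomorphic for all $\ell$.

For example, suppose $h_A=h_{A'}=(T-\sqrt q)^{2g}$. Then $\pi$ is a scalar, and for $\ell\ne p$ the polarized $T_\ell$ are isomorphic, because a perfect alternating form over $\mathbb Z_\ell$ is unique up to isomorphism. Only the condition at $p$ is left.

We recall Tamagawa measures. Let $\omega$ be an invariant top form on $I$ over $\mathbb Q$, and suppose the Galois representation $X^*(I_{\overline{\mathbb Q}})\otimes\mathbb Q$ has no trivial constituent. With $L(s)$ its Artin $L$-function and $L_\ell$ the Euler factor at $\ell$ of $L(1)$, the Tamagawa measure on $I(\mathbb A)$ is $\mu=L(1)^{-1}\omega_\infty\prod_\ell L_\ell\,\omega_\ell$. It does not depend on $\omega$, and $\tau(I)=\mu(I(\mathbb Q)\backslash I(\mathbb A))$ is the Tamagawa number.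

**Proposition 3 (mass of a genus).** Let $\omega$ be the invariant top form on $I$ dual to a $\mathbb Z$-basis of $E^-$, so $\omega_\ell(E_\ell^-)=1$. Let $c$ be the number of CM $K_i$, $L(s)=\prod_{\mathrm{CM}}L(s,\chi_{K_i/F_i})$, and $L_\ell$ the Euler factor at $\ell$ of $L(1)$. For the genus $\mathcal G$ of $(A,\lambda)$,
$$\mathrm{mass}(\mathcal G)=\frac{2^cL(1)}{\omega_\infty(I(\mathbb R))\prod_\ell L_\ell\,\omega_\ell(K_\ell)},\qquad\omega_\infty(I(\mathbb R))=\frac{\mathrm{vol}(I(\mathbb R))}{\mathrm{covol}(E^-)},$$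
with vol and covol taken for the metric $\mathrm{Tr}(xx^\dagger)$.

*Proof.* **Step 1: the torsor of isometries.** This step reduces the comparison of two members of $\mathcal G$ to a Galois cohomology class that is trivial at every place. For $(A',\lambda')\in\mathcal G$ the elements $\varphi\in\mathrm{Hom}(A,A')\otimes\mathbb Q$ with $\varphi^*\lambda'=\lambda$ form an $I$-torsor, once we know that points exist. Over $\mathbb Q_\ell$ there are points by Tate's theorem and the definition of genus. Over $\mathbb R$: by Tate there is an isogeny $\varphi:A\to A'$, and $\varphi^*\lambda'=\lambda s$ with $s\in E\otimes\mathbb Q$ symmetric and positive. A positive hermitian matrix has a positive square root, so $s=t^\dagger t$ with $t\in(E\otimes\mathbb R)^\times$, and $\varphi t^{-1}$ is a real point. Hence the class of the torsor lies in $\ker^1(\mathbb Q,I)$, the set of everywhere locally trivial classes.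

**Step 2: $\ker^1(\mathbb Q,I)=1$.** This gives an isometry over $\mathbb Q$. The derived group $I_{\mathrm{der}}$ is a product of restrictions of scalars of groups $SU$ and of forms of symplectic groups, so it is simply connected. The reduced norms identify $I/I_{\mathrm{der}}$ with $S=\prod_{\mathrm{CM}}\mathrm{Res}_{F_i/\mathbb Q}R^1_{K_i/F_i}\mathbb G_m$, where $R^1$ denotes elements of norm one. Since $H^1(F_i,R^1_{K_i/F_i}\mathbb G_m)=F_i^\times/N(K_i^\times)$, the Hasse norm theorem gives $\ker^1(\mathbb Q,S)=1$. Hence a class in $\ker^1(\mathbb Q,I)$ comes from some $b\in H^1(\mathbb Q,I_{\mathrm{der}})$, and $b_\infty$ becomes trivial in $H^1(\mathbb R,I)$. The kernel of $H^1(\mathbb R,I_{\mathrm{der}})\to H^1(\mathbb R,I)$ is the set of images of $S(\mathbb R)$ under the connecting map, and it is trivial because $I(\mathbb R)\to S(\mathbb R)$ is onto ($\det:U(m)\to U(1)$ is). So $b_\infty$ is trivial. The Hasse principle for simply connected groups says $H^1(\mathbb Q,I_{\mathrm{der}})\cong H^1(\mathbb R,I_{\mathrm{der}})$.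 So $b$ is trivial.

**Step 3: double cosets.** This turns the mass into a volume. By Steps 1 and 2 each $(A',\lambda')\in\mathcal G$ admits a polarization-preserving quasi-isogeny to $(A,\lambda)$. Transporting its $T_\ell$ gives lattices in $V_\ell A$ that are isometric to $T_\ell A$ compatibly with $\pi$ (resp. $\mathbb D$), so of the form $x_\ell T_\ell A$ with $x_\ell\in I(\mathbb Q_\ell)$, by Tate's theorem. Conversely, by the lattice dictionary every $(x_\ell)\in I(\mathbb A_f)$ gives a member of $\mathcal G$. So $\mathcal G\simeq I(\mathbb Q)\backslash I(\mathbb A_f)/\prod K_\ell$ as groupoids; the automorphism group at $x$ is the finite group $\Gamma_x=I(\mathbb Q)\cap xKx^{-1}$, $K=\prod K_\ell$. As $I(\mathbb R)$ is compact, $I(\mathbb Q)\backslash I(\mathbb A)$ is the disjoint union over $x$ of pieces of measure $\mu(I(\mathbb R)K)/\#\Gamma_x$. Hence $\mathrm{mass}(\mathcal G)=\tau(I)/\mu(I(\mathbb R)K)$. Here $X^*(I_{\overline{\mathbb Q}})\otimes\mathbb Q=\bigoplus_{\mathrm{CM}}\mathrm{Ind}_{F_i}^{\mathbb Q}\chi_{K_i/F_i}$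 contains no trivial representation, so $\mu=L(1)^{-1}\omega_\infty\prod L_\ell\omega_\ell$ with the $L(s)$ of the statement.

**Step 4: $\tau(I)=2^c$.** This supplies the last constant. By Kottwitz (*Tamagawa numbers*, Ann. of Math. 127 (1988)), $\tau(I)=|\pi_0(Z(\hat I)^\Gamma)|/|\ker^1(\mathbb Q,Z(\hat I))|$. The symplectic factors have dual groups with trivial center. So $Z(\hat I)$ is the product over the CM $K_i$ of the modules induced from $F_i$ to $\mathbb Q$ of $\mathbb C^\times_\chi$, on which $\Gamma_{F_i}$ acts through $\mathrm{Gal}(K_i/F_i)$ by inversion. Thus $Z(\hat I)^\Gamma=\{\pm1\}^c$. By Shapiro's lemma we need $\ker^1(F_i,\mathbb C_\chi^\times)$. An element restricts to an everywhere locally trivial character of $\Gamma_{K_i}$, which is trivial by Chebotarev. So it comes from $H^1(\mathrm{Gal}(K_i/F_i),\mathbb C_\chi^\times)=\mathbb C^\times/(\mathbb C^\times)^2=1$.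

Finally, the $\mathbb Z$-basis of $E^-$ spans a box of metric volume $\mathrm{covol}(E^-)$ and $\omega$-volume $1$, which gives the formula for $\omega_\infty(I(\mathbb R))$. $\square$

## 5. The volume of $I(\mathbb R)$ and the value $L(1)$

The first of these carries the main term. For the metric $2\sum|x_{jk}|^2$ an antihermitian matrix has its off-diagonal entries counted twice. Consider $U(k)/U(k-1)=S^{2k-1}$. At the base point the tangent space consists of the last column: one imaginary diagonal entry, with lengths scaled by $\sqrt2$, and $2(k-1)$ real off-diagonal coordinates, with lengths scaled by $2$. The invariant measure on the sphere is unique up to a factor, so the quotient volume is $2^{1/2+2(k-1)}$ times the usual one. For $Sp(k)/Sp(k-1)=S^{4k-1}$ there are three diagonal and $4(k-1)$ off-diagonal coordinates. So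
$$\mathrm{vol}(U(m))=\prod_{k\le m}2^{\frac12+2(k-1)}\frac{2\pi^k}{(k-1)!},\qquad\mathrm{vol}(Sp(n))=\prod_{k\le n}2^{\frac32+4(k-1)}\frac{2\pi^{2k}}{(2k-1)!}.$$
By Stirling, $-\log\mathrm{vol}\,U(m)=\frac12m^2\log m+O(m^2)$ and $-\log\mathrm{vol}\,Sp(n)=n^2\log n+O(n^2)$. A CM factor gives $\frac{e_i}2\cdot\frac12m_i^2\log m_i$ and a real one $e_i\frac{m_i^2}4\log m_i$, up to $O(e_im_i^2)$. As $e_im_i^2/4=g_i^2/e_i$, in all cases
$$-\log\mathrm{vol}(I(\mathbb R))=\sum_i\frac{g_i^2}{e_i}\log m_i+O(g^2).\tag{3}$$

**Lemma 4.** $L(1)\le e^{Cg^2}$.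

*Proof.* Let $K/F$ be CM, $n=[F:\mathbb Q]$, $Q=d_K/d_F$ (absolute discriminants), $\Gamma_{\mathbb R}(s)=\pi^{-s/2}\Gamma(s/2)$. The function $\Lambda(s)=Q^{s/2}\Gamma_{\mathbb R}(s+1)^nL(s,\chi_{K/F})$ is entire, bounded in vertical strips, and $\Lambda(s)=\Lambda(1-s)$. On $\mathrm{Re}\,s=2$ we have $|\Gamma_{\mathbb R}(s+1)|\le\Gamma_{\mathbb R}(3)$ and $|L(s,\chi)|\le\zeta_F(2)\le\zeta(2)^n$, so $|\Lambda|\le Q\,\Gamma_{\mathbb R}(3)^n\zeta(2)^n$. The same bound holds on $\mathrm{Re}\,s=-1$, hence at $s=1$ by Phragmén–Lindelöf. Since $\Gamma_{\mathbb R}(3)/\Gamma_{\mathbb R}(2)=\frac1{2\pi}\big/\frac1\pi=\frac12$,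
$$L(1,\chi)\le Q^{1/2}(\zeta(2)/2)^n\le d_K^{1/2}.$$
Finally $d_{K_i}\le|\mathrm{disc}\,h_i|\le(2\sqrt q)^{e_i^2}$ and $\sum e_i^2\le4g^2$. $\square$

## 6. Local volumes

**Lemma 5.** (i) Let $k\ge1$ if $\ell$ is odd, $k\ge2$ if $\ell=2$, and $U_k=K_\ell\cap(1+\ell^kE_\ell)$. Then $\omega_\ell(U_k)=\ell^{-k\delta}$. So $\omega_\ell(K_\ell)=|K_\ell/U_k|\,\ell^{-k\delta}\le\ell^{4kg^2}$, and $\omega_2(K_2)\ge4^{-\delta}$.

(ii) For $\ell$ odd, $\omega_\ell(K_\ell)=|U(E_\ell/J)|/|(E_\ell/J)^-|$, where $U(\cdot)=\{u:uu^\dagger=1\}$. This is the product over the $\dagger$-simple factors of $E_\ell/J$ of: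

* type GL ($M_n(\mathbb F_s)\times M_n(\mathbb F_s)^{\mathrm{op}}$, interchanged): $\prod_{i\le n}(1-s^{-i})$;
* type U ($M_n(\mathbb F_{s^2})$, $\dagger$ nontrivial on the center): $\prod_{i\le n}(1-(-s)^{-i})$;
* type Sp ($M_{2n}(\mathbb F_s)$): $\prod_{i\le n}(1-s^{-2i})$;
* type O ($M_n(\mathbb F_s)$): $2\prod_{i\le k}(1-s^{-2i})$ for $n=2k+1$, and $2(1\mp s^{-k})\prod_{i<k}(1-s^{-2i})$ for $n=2k$.

Each factor is at least $1-\ell^{-1}-\ell^{-2}$.

*Proof.* **Step 1: the Cayley map.** It compares the group with its Lie algebra and computes the measure exactly. Put $u=(1-x)(1+x)^{-1}$, with inverse $x=(1-u)(1+u)^{-1}$; $x^\dagger=-x$ corresponds to $u^\dagger=u^{-1}$. The map is a bijection from $\frac{\ell^k}2E_\ell^-$ onto $U_k$. For odd $\ell$ this is clear, since $2$ and $1+x$, $\frac12(1+u)$ are units. For $\ell=2$: $x\in2^{k-1}E_2\subset2E_2$ gives $u=1-2x(1+x)^{-1}\in1+2^kE_2$, and $u=1+2^ky$ gives $x=-2^{k-1}y(1+2^{k-1}y)^{-1}\in2^{k-1}E_2$. For $\ell$ odd it is likewise a bijection from $J^-$ onto $K_\ell\cap(1+J)$.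 From $u=-1+2(1+x)^{-1}$,
$$u^{-1}du=-2\,(1-x)^{-1}dx\,(1+x)^{-1}=-2\,y\,dx\,y^\dagger,\qquad y=(1-x)^{-1}\in E_\ell^\times .$$
The map $dx\mapsto y\,dx\,y^\dagger$ is an automorphism of the lattice $E_\ell^-$, so it has unit determinant. Hence $\omega_\ell(U_k)=|2|_\ell^\delta\,|\ell^k/2|_\ell^\delta=\ell^{-k\delta}$. Also $|K_\ell/U_k|\le|E_\ell/\ell^kE_\ell|\le\ell^{4kg^2}$, and $\omega_2(K_2)\ge\omega_2(U_2)=4^{-\delta}$. This is (i).

**Step 2: reduction modulo $J$, for $\ell$ odd.** This reduces (ii) to finite groups. By Step 1, $K_\ell\cap(1+J)$ has volume $|E_\ell^-/J^-|^{-1}$, and $E_\ell^-/J^-=(E_\ell/J)^-$, because an antisymmetric class with lift $x$ has the antisymmetric lift $\frac12(x-x^\dagger)$. The map $K_\ell\to U(E_\ell/J)$ is onto: if $u$ lifts a unitary class, then $w=u^\dagger u\in1+J$ is symmetric, and by Lemma 2 $uw^{-1/2}$ is unitary with the same image.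

**Step 3: finite classical groups.** This gives the list and the bound. Over a finite field of odd characteristic the $\dagger$-simple algebras with involution are those listed. The groups $GL_n$, $U_n$, $Sp_{2n}$, $O_n$ over $\mathbb F_s$ have the orders $s^{\dim}$ times the listed products, and their Lie algebras, the antisymmetric elements, have $s^{\dim}$ elements. For $0<x\le\frac13$ the pentagonal number theorem $\prod_{i\ge1}(1-x^i)=1-x-x^2+x^5+x^7-x^{12}-x^{15}+\cdots$ gives $\prod_{i\ge1}(1-x^i)\ge1-x-x^2$. With $x=s^{-1}\le\ell^{-1}$ this covers all types except O with $n=2k$; there $2(1-s^{-k})\ge\frac43$ and $\frac43(1-\frac19-\frac1{81})=\frac{284}{243}>1$. $\square$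

**Good primes.** Let $\ell\nmid2pD_h$. Then $\ell\nmid\mathrm{disc}(\prod h_i)$, so $\mathbb Z_\ell[\pi]=\prod\mathcal O_{K_i}\otimes\mathbb Z_\ell$ is étale over $\mathbb Z_\ell$, that is, a product of unramified discrete valuation rings. The torsion-free module $T_\ell$ is free over each of them, $E_\ell=\prod M_{m_i}(\mathcal O_{K_i}\otimes\mathbb Z_\ell)$, and $J=\ell E_\ell$. For $K_i$ CM, a place $v\mid\ell$ of $F_i$ is split in $K_i$ (type GL, $s=Nv$) or inert (type U, $s=Nv$), and contributes $\prod_{j\le m_i}(1-\chi(v)^jNv^{-j})$ to $\omega_\ell(K_\ell)$. For $K_i$ real, $\pi^\dagger=q/\pi=\pi$, so $\psi=\mathrm{Tr}\,b$ with $b$ perfect and $\mathcal O_{K_i}\otimes\mathbb Z_\ell$-bilinear. From $\psi(au,u)=\psi(u,au)=-\psi(au,u)$ we get $\mathrm{Tr}(a\,b(u,u))=0$ for all scalars $a$, so $b$ is alternating. The type is Sp and $v$ contributes $\prod_{j\le m_i/2}(1-Nv^{-2j})$. The factor $L_\ell$ cancels the terms $j=1$ of the CM places. Thus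
$$L_\ell\,\omega_\ell(K_\ell)\ge\prod_{v\mid\ell}\prod_{j\ge2}(1-Nv^{-j}),\tag{4}$$
with $v$ running over the places of all $F_i$.

**Example (a check of Proposition 3).** Take $q=4$ and $E_0:y^2+y=x^3$. Here $c=0$, $L=1$, $\delta=3$, and $E$ is a maximal order in the quaternion algebra ramified at $2,\infty$, so up to conjugation the Hurwitz order. Its trace-zero elements are $\mathbb Zi+\mathbb Zj+\mathbb Zk$, and $\mathrm{Tr}(xx^\dagger)=2|x|^2$, so $\mathrm{covol}(E^-)=2^{3/2}$. With $\mathrm{vol}(Sp(1))=2^{3/2}\cdot2\pi^2$ we get $\omega_\infty(I(\mathbb R))=2\pi^2$. For $\ell$ odd $\omega_\ell(K_\ell)=1-\ell^{-2}$, with product $\frac6{\pi^2}\cdot\frac43=\frac8{\pi^2}$. For $\ell=2$ use Lemma 5(i) with $k=2$. The residue ring of $E_2$ is $\mathbb F_4$, so $E_2/4$ has $256\cdot\frac34=192$ units. The reduced norm maps $E_2^\times$ onto $\mathbb Z_2^\times$, and $1+4E_2$ onto $1+4\mathbb Z_2$, because the trace is onto $\mathbb Z_2$. So $|K_2/U_2|=192/2=96$ and $\omega_2(K_2)=96/4^3=\frac32$. The mass is $1/(2\pi^2\cdot\frac8{\pi^2}\cdot\frac32)=\frac1{24}$,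 in agreement with the $24$ automorphisms; in particular $E_0$ is alone in its genus.

**Lemma 6.** $\prod_\ell L_\ell\,\omega_\ell(K_\ell)\ge e^{-Cg^2}$.

*Proof.* By (4) the good primes contribute at least
$$\prod_i\prod_{j\ge2}\zeta_{F_i}(j)^{-1}\ge\Big(\prod_{j\ge2}\zeta(j)\Big)^{-\sum[F_i:\mathbb Q]}\ge3^{-g},$$
as $\prod_{j\ge2}\zeta(j)<3$. Let $\ell\mid pD_h$ be odd. $E_\ell/J$ has at most $2g$ simple factors: orthogonal idempotents lift to $E_\ell$, and each lift has an image of rank at least $1$ in $T_\ell$, which has rank $2g$ over $\mathbb Z_\ell$, resp. $W$. There are at most $\sum[F_i:\mathbb Q]\le g$ places above $\ell$, so $L_\ell\ge(1+\ell^{-1})^{-g}$. Hence the contribution of $\ell$ is at least $(1-\ell^{-1}-\ell^{-2})^{2g}(1+\ell^{-1})^{-g}\ge e^{-Cg/\ell}$, and by (2) all these $\ell$ together give at least $e^{-Cg\log g}$. For $\ell=2$ the contribution is at least $4^{-\delta}(3/2)^{-g}$, by Lemma 5(i). $\square$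

## 7. The covolume of $E^-$

**Lemma 7.** Let $\Lambda$ be a free $\mathbb Z_\ell$-module of finite rank, $x\in\mathrm{End}(\Lambda)$ semisimple over $\mathbb Q_\ell$ with characteristic polynomial $H$, and $\mathcal C$ the centralizer of $x$ in $\mathcal H=\mathrm{End}(\Lambda)$. Then $v_\ell(\mathrm{disc}(\mathrm{tr}(yz)|_{\mathcal C}))\le v_\ell(D_H)$.

*Proof.* Let $T=\mathrm{ad}\,x$ and $S=T(\mathcal H_{\mathbb Q})\cap\mathcal H$. Since $T$ is semisimple, $\mathcal H_{\mathbb Q}=\mathcal C_{\mathbb Q}\oplus S_{\mathbb Q}$. The sum is orthogonal because $\mathrm{tr}(c[x,y])=\mathrm{tr}([c,x]y)=0$, so $S=\mathcal C^\perp\cap\mathcal H$. The form $\mathrm{tr}$ is perfect on $\mathcal H$ and $\mathcal C$ is saturated, so $\mathcal H\to\mathrm{Hom}(\mathcal C,\mathbb Z_\ell)$ is onto, with kernel $S$. The index of the image of $\mathcal C$ is $|\mathrm{disc}\,\mathcal C|_\ell^{-1}$, which is therefore $|\mathcal H/(\mathcal C+S)|$. As $\ker T|_{\mathcal H}=\mathcal C$, this equals $[T\mathcal H:TS]$, and $TS\subset T\mathcal H\subset S$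 bounds it by $[S:TS]=|\det(T|S)|_\ell^{-1}$. The eigenvalues of $T$ on $S$ are the nonzero differences $\beta_i-\beta_j$, so $\det(T|S)=D_H$. $\square$

**Proposition 8.** $1\le\mathrm{covol}(E^-)\le e^{Cg^2}$.

*Proof.* **Step 1: reduction to $\mathrm{disc}(E)$.** The lower bound holds because $E^-$ is an integral lattice. Let $\mathrm{disc}(E)=|\det\mathrm{Tr}(xy)|=|\det\mathrm{Tr}(xy^\dagger)|$ ($\dagger$ is an automorphism of the group $E$). If $x^\dagger=x$, $y^\dagger=-y$, then $\mathrm{Tr}(xy)=\mathrm{Tr}(y^\dagger x^\dagger)=-\mathrm{Tr}(yx)$, so $E^+\perp E^-$. From $2E\subset E^+\oplus E^-$ and $\mathrm{disc}(E^+)\ge1$,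
$$\mathrm{covol}(E^-)^2=\mathrm{disc}(E^-)\le[E:E^+\oplus E^-]^2\,\mathrm{disc}(E)\le4^{4g^2}\,\mathrm{disc}(E).$$

**Step 2: $\ell\ne p$.** Here the $\ell$-part of $\mathrm{disc}(E)$ is read off from Lemma 7 with $x=\pi$ on $T_\ell$: $v_\ell(\mathrm{disc}\,E)\le v_\ell(D_h)$.

**Step 3: an averaging operator at $p$.** At $p$, $E_p$ is smaller than the centralizer of $\pi$, and we need a projection onto it with a bounded denominator. Let $\mathcal C$ be the centralizer of $\pi$ in $\mathrm{End}_{\mathbb Z_p}(T_p)$; it contains $W$, $F$, $V$. Over $\mathbb Z_p$, $\pi$ has characteristic polynomial $h^r$, and $D_{h^r}=D_h^{r^2}$. So Lemma 7 gives $v_p(\mathrm{disc}\,\mathcal C)\le r^2v_p(D_h)$. Let $(w_j),(w_j^*)$ be trace-dual bases of $W/\mathbb Z_p$. Then $\sum xw_j\otimes w_j^*=\sum w_j\otimes w_j^*x$ for $x\in W$. Also $\sum w_jw_j^*=1$: the matrices $(\sigma(w_j))$ and $(\sigma(w_j^*))$, $\sigma\in\mathrm{Gal}(W/\mathbb Z_p)$, are inverse transposes of each other, so $\sum_j\sigma(w_j)\sigma'(w_j^*)=\delta_{\sigma\sigma'}$.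 Define
$$P(c)=\sum_{i=0}^{r-1}p^{\,r-1-i}\sum_jF^iw_j\,c\,w_j^*V^i\qquad(c\in\mathcal C).\tag{5}$$
$P(c)$ commutes with $x\in W$: $xF^i=F^i\tau^{-i}(x)$, the scalar $\tau^{-i}(x)$ moves across $\sum w_j\otimes w_j^*$, and $\tau^{-i}(x)V^i=V^ix$. It commutes with $F$: for $i\le r-2$, $F$ times the $i$-th term equals the $(i+1)$-st term times $F$, since $VF=p$. For $i=r-1$, as $F^r=\pi$ commutes with $c$ and $W$,
$$\sum_j\pi w_jcw_j^*V^{r-1}=\sum_jw_jcw_j^*F^rV^{r-1}=p^{r-1}\sum_jw_jcw_j^*F,$$
the $0$-th term times $F$. Hence $P(c)$ commutes with $V=pF^{-1}$, and $P:\mathcal C\to E_p$. On $E_p$, $P$ is multiplication by $N_0:=\sum_ip^{r-1-i}p^i=rp^{r-1}$.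

**Step 4: the discriminant at $p$.** We compare $E_p$ with $\mathcal C$. By cyclicity of the trace and since $y\in E_p$ commutes with $W,F,V$, $\mathrm{tr}(P(c)y)=N_0\,\mathrm{tr}(cy)$. Hence $\mathcal C_{\mathbb Q}=E_{p,\mathbb Q}\perp\ker P$. Put $R=\ker P\cap\mathcal C$. The map $c\mapsto P(c)$ embeds $\mathcal C/(E_p\oplus R)$ into $E_p/N_0E_p$: if $P(c)=N_0y$ with $y\in E_p$, then $c-y\in R$. Up to units,
$$\mathrm{disc}_{\mathrm{tr}}(E_p)\,\mathrm{disc}_{\mathrm{tr}}(R)=\mathrm{disc}_{\mathrm{tr}}(\mathcal C)\,[\mathcal C:E_p\oplus R]^2 .$$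
As $\mathrm{disc}(R)$ is a nonzero element of $\mathbb Z_p$, $v_p(\mathrm{disc}_{\mathrm{tr}}E_p)\le r^2v_p(D_h)+8g^2v_p(N_0)$. Since $\mathrm{tr}=r\,\mathrm{Tr}$ on $E_p$, $v_p(\mathrm{disc}\,E)\le v_p(\mathrm{disc}_{\mathrm{tr}}E_p)$. Altogether $\mathrm{disc}(E)\le|D_h|^{r^2}e^{Cg^2}\le e^{Cg^2}$. $\square$

## 8. Counting genera

**Proposition 9.** The number of genera with given $h$ is at most $e^{Cg^2}$.

*Proof.* A genus is determined by its polarized local modules. We count the modules, then the forms on them.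

**Step 1: $\mathbb Z_\ell[x]$-lattices.** We show that *the number of isomorphism classes of $\mathbb Z_\ell[x]$-lattices $\Lambda$ with $x$ semisimple of given characteristic polynomial $H$ is at most $\ell^{4v_\ell(D_H)}$.* Factor $H=\varphi_1\cdots\varphi_t$ into irreducibles over $\mathbb Z_\ell$, in a fixed order, with repetitions. Then $\Lambda$ has a filtration by saturated submodules whose $k$-th quotient is a lattice in $\mathbb Q_\ell[T]/\varphi_k$ (filter $\Lambda\otimes\mathbb Q$, intersect with $\Lambda$). So we count extensions and rank-one lattices.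

Extensions. Given $\Lambda',\Lambda''$, an extension of $\Lambda''$ by $\Lambda'$ is given by the off-diagonal block $c\in\mathcal H=\mathrm{Hom}(\Lambda'',\Lambda')$ of $x$; changing the splitting changes $c$ by an element of $T\mathcal H$, where $T(u)=x'u-ux''$. As $x$ is semisimple the sequence splits rationally, so $c\in S:=T(\mathcal H_{\mathbb Q})\cap\mathcal H$. $T$ is semisimple and $TS\subset T\mathcal H\subset S$, so the number of extensions is at most
$$|S/T\mathcal H|\le[S:TS]=\Big|\prod_{\beta'\ne\beta''}(\beta'-\beta'')\Big|_\ell^{-1},$$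
over the roots $\beta'$ of $x'$ and $\beta''$ of $x''$.

Rank one. Let $L=\mathbb Q_\ell[T]/\varphi$, $R=\mathbb Z_\ell[T]/\varphi$, $[\mathcal O_L:R]=\ell^f$, so $2f\le v_\ell(\mathrm{disc}\,\varphi)$. Scale an $R$-lattice $J'\subset L$ so that $\mathcal O_LJ'=\mathcal O_L$. Then $J'$ contains a unit of the local ring $\mathcal O_L$, and scaling again we have $R\subset J'\subset\mathcal O_L$. By Euler, $R$ is self-dual for $\mathrm{Tr}(yz/\varphi'(x))$. So duality maps such $J'$ injectively to ideals of $R$ of index $[J':R]\le\ell^f$. The number of ideals of index $\ell^n$ in $\mathbb Z_\ell[T]$ is at most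
$$\ell^n\sum_{|Q|=\ell^n}\frac1{|\mathrm{Aut}\,Q|}=\ell^n\sum_{|G|=\ell^n}\frac{|\mathrm{End}\,G|}{|\mathrm{Aut}\,G|}\le\ell^n2^n4^n\le\ell^{4n}.$$
Here $Q$ runs over finite $\mathbb Z_\ell[T]$-modules up to isomorphism: an ideal with quotient $Q$ is a generator of $Q$ up to $\mathrm{Aut}\,Q$, and there are at most $|Q|$ generators. $G$ runs over abelian groups; the equality counts pairs $(G,T\in\mathrm{End}\,G)$ up to isomorphism. There are at most $2^n$ groups $G$. If $\mathbb Z/\ell^k$ has multiplicity $n_k$ in $G$, then modulo its radical $\mathrm{End}\,G$ is $\prod M_{n_k}(\mathbb F_\ell)$, so $|\mathrm{End}\,G|/|\mathrm{Aut}\,G|=\prod_k\prod_{i\le n_k}(1-\ell^{-i})^{-1}\le4^{\#\{k:n_k>0\}}\le4^n$. Hence there are at most $(f+1)\ell^{4f}\le\ell^{5f}\le\ell^{\frac52v_\ell(\mathrm{disc}\,\varphi)}$ classes of rank-one lattices.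

Now multiply. Pairs of roots in different $\varphi_k$ enter the extension bounds once per unordered pair, so with $\frac12v_\ell$ of their part of $D_H$; the pairs within one $\varphi_k$ enter with $\frac52v_\ell$. The claim follows.

**Step 2: forms for $\ell\ne2,p$.** We show that *on given $(T_\ell,\pi)$, the number of classes of perfect alternating $\psi$ with $\psi(\pi u,\pi v)=q\psi(u,v)$, modulo $E_\ell^\times$ where $E_\ell:=\mathrm{End}_{\mathbb Z_\ell[\pi]}(T_\ell)$, is at most $2^{v_\ell(D_h)}$.* If there is one, fix it as $\psi_0$, with adjunction $\dagger$ on $E_\ell$. The others are $\psi_0(s\cdot,\cdot)$, where $s\in E_\ell^\times$ (the relation with $\pi$ forces $s$ to commute with $\pi$) and $s=s^\dagger$ (both forms are alternating), modulo $s\sim u^\dagger su$. We first prove: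
$$\text{if }s\equiv s'\bmod J,\text{ then }s\sim s'.\tag{6}$$
Indeed $y\mapsto y^*:=s^{-1}y^\dagger s$ is an involution, and $w=s^{-1}s'\in1+J$ satisfies $w^*=s^{-1}(s's^{-1})s=w$. For $z=w^{1/2}$, Lemma 2 gives $z^*=z$, so $z^\dagger sz=s\,z^*z=sw=s'$.

Units of $E_\ell/J$ lift to $E_\ell^\times$. So by (6) we only count orbits of symmetric units in $E_\ell/J$. For each factor of type GL, U, Sp there is one orbit (for U and Sp: nondegenerate hermitian, resp. alternating, forms of given rank over a finite field are equivalent), and for type O at most two. It remains to bound the number of factors of type O.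

By Krull–Schmidt $T_\ell=\bigoplus\Lambda_k^{n_k}$ with distinct indecomposable $\Lambda_k$, and $E_\ell/J=\prod M_{n_k}(\kappa_k)$ with finite fields $\kappa_k$. Let $D_k\in\mathbb Z_\ell$ be $D_H$ for the characteristic polynomial $H$ of $\pi$ on $\Lambda_k$; then $\sum_kv_\ell(D_k)\le v_\ell(D_h)$. We claim that *if $v_\ell(D_k)=0$ and factor $k$ is $\dagger$-stable, it is not of type O.* In that case $\mathbb Z_\ell[\pi]$ acts on $\Lambda_k$ through an étale algebra, and $\Lambda_k$ is indecomposable, so $\Lambda_k\cong\mathcal O_L$ with $L$ an unramified field and $\mathcal O_L=\mathbb Z_\ell[\pi]$. The central idempotent of factor $k$ is symmetric. Choose a symmetric lift $y\in E_\ell$, possible as $\ell$ is odd. The idempotent lifts to $\tilde e$ in the commutative finite algebra $\mathbb Z_\ell[y]$, because the ideal $\mathbb Z_\ell[y]\cap J$ is topologically nilpotent; so $\tilde e$ is symmetric. Idempotents congruent modulo $J$ are conjugate, so $\tilde eT_\ell\cong\Lambda_k^{n_k}$. It is an orthogonal summand,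 and $\tilde eE_\ell\tilde e=M_{n_k}(\mathcal O_L)$, with $\dagger$ acting on the center $\mathcal O_L=\mathbb Z_\ell[\pi]$ by $\pi\mapsto q/\pi$. If this action is nontrivial, it is nontrivial on the residue field, as $L$ is unramified: type U. If it is trivial, $\psi_0$ on $\tilde eT_\ell$ is $\mathrm{Tr}_{\mathcal O_L/\mathbb Z_\ell}b$ with $b$ perfect and $\mathcal O_L$-bilinear, and $\psi_0(au,u)=\psi_0(u,au)=-\psi_0(au,u)$ gives $b(u,u)=0$ as before: type Sp. So at most $v_\ell(D_h)$ factors have type O.

**Step 3: forms for $\ell=2$ or $\ell=p$.** For finitely many primes a crude count suffices. Again the forms on a given $T_\ell$ (a $\mathbb Z_\ell[\pi]$-lattice, resp. a $\mathbb D$-module with $E_p:=\mathrm{End}_{\mathbb D}(T_p)$) are $\psi_0(s\cdot,\cdot)$ with symmetric $s\in E_\ell^\times$. The argument for (6), with Lemma 2 for $w\in1+8pE_\ell$, shows that symmetric units congruent modulo $8pE_\ell$ are equivalent. So there are at most $|E_\ell/8pE_\ell|\le(8p)^{4g^2}$ classes.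

**Step 4: Dieudonné modules.** We count the modules at $p$. The underlying $\mathbb Z_p[\pi]$-lattice has characteristic polynomial $h^r$, so by Step 1 there are at most $p^{4r^2v_p(D_h)}$ classes. Given it, with $\mathcal C$ its endomorphism ring, a $\mathbb D$-structure is a ring homomorphism $\phi:\mathbb D\to\mathcal C$ with $\phi(F^r)=\pi$, and conjugation by $\mathcal C^\times$ gives isomorphic structures. For two such $\phi,\phi'$ put
$$u=\sum_ip^{r-1-i}\sum_j\phi'(F^iw_j)\,\phi(w_j^*V^i).$$
The computation after (5), with $\pi$ central in $\mathcal C$, gives $\phi'(y)u=u\phi(y)$ for $y\in W\cup\{F\}$. Suppose $\phi\equiv\phi'\bmod p^k\mathcal C$ on $W\cup\{F\}$, with $k=v_p(N_0)+1$. Replacing $\phi'$ by $\phi$ in $u$ shows $u\equiv N_0\bmod p^k\mathcal C$. So $u/N_0\in1+p\,\mathcal C\subset\mathcal C^\times$ conjugates $\phi$ to $\phi'$ on $W$ and $F$, hence on $V=pF^{-1}$. As $W=\mathbb Z_p[w]$ for some $w$, the pair $(\phi(w),\phi(F))$ modulo $p^k$ decides the class, and there are at most $|\mathcal C/p^k\mathcal C|^2\le e^{Cg^2}$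 classes, because $\operatorname{rank}\mathcal C\le(2gr)^2$.

**Step 5: assembly.** We multiply over $\ell$. If $\ell\nmid2pD_h$, Steps 1 and 2 give one class. The number of genera is therefore at most $|D_h|^Ce^{Cg^2}\le e^{Cg^2}$. $\square$

## 9. The size of $\mathcal A_g(\mathbb F_q)$ and concentration

**Proposition 10.** $\mathrm{mass}(h)\le\exp\big(\log g\sum_ig_i^2/e_i+Cg^2\big)$.

*Proof.* For one genus, Proposition 3 bounds the mass by $2^c\,L(1)\,\mathrm{covol}(E^-)\,\mathrm{vol}(I(\mathbb R))^{-1}\big(\prod L_\ell\omega_\ell(K_\ell)\big)^{-1}$. Use $2^c\le2^g$, Lemma 4, Proposition 8, (3) with $m_i\le2g$, and Lemma 6. Then sum over the genera by Proposition 9. $\square$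

The coefficients of $h$ are bounded by $4^gq^g$, so there are at most $e^{Cg^2}$ possible $h$. Always $e_i\ge1/\kappa$, so $\sum g_i^2/e_i\le\kappa\sum g_i^2\le\kappa g^2$. Hence
$$M(g)\le\exp(\kappa g^2\log g+Cg^2),\quad\text{valid also, after adjusting }C,\text{ for }g=1.\tag{7}$$

**Proposition 11.** $M(g)\ge\exp(\kappa g^2\log g-Cg^2)$.

*Proof.* Fix an elliptic curve $E_0$: with $\pi=\sqrt q$ if $q$ is a square (it exists by Honda–Tate), arbitrary otherwise (then $\mathbb Q(\pi)$ is imaginary quadratic). Apply Proposition 3 to the genus of $E_0^g$ with the product polarization. Here $2^c\ge1$, $\mathrm{covol}(E^-)\ge1$, and $L(1)>0$ depends only on $E_0$. We need an upper bound for the local volumes. With $h_0=h_{E_0}$ we have $D_{h_0^g}=D_{h_0}^{g^2}$, so the primes outside the fixed finite set $\{\ell\mid2pD_{h_0}\}$ are good. There the computation before (4), with all $F_i=\mathbb Q$, gives $L_\ell\omega_\ell(K_\ell)\le\prod_{j\ge2}(1+\ell^{-j})$, and the product over $\ell$ is at most $\prod_{j\ge2}\zeta(j)<3$. At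 the other primes $L_\ell\omega_\ell(K_\ell)\le2\ell^{8g^2}$ by Lemma 5(i) with $k=2$. So the mass is at least $e^{-Cg^2}/\mathrm{vol}(I(\mathbb R))$, with $I(\mathbb R)=Sp(g)$, resp. $U(g)$. By (3), with $g_1=g$ and $e_1=1/\kappa$, this is at least $\exp(\kappa g^2\log g-Cg^2)$. $\square$

Formula (7) and Proposition 11 prove Theorem 1(c).

**Proposition 12 (concentration).** There is $K=K_q$ such that for large $g$ and $\varepsilon=\varepsilon_g=K/\log g$, with probability at least $1-e^{-g^2}$ some $i$ has $e_i=1/\kappa$ and $g_i\ge(1-\varepsilon)g$.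

*Proof.* We bound the mass of all other $h$. For them $\sum g_i^2/e_i\le g\max_i(g_i/e_i)$. If $e_i=1/\kappa$, then $g_i/e_i\le\kappa(1-\varepsilon)g$. Otherwise $e_i\ge2/\kappa$: if $q$ is a square, $e_i\ge2$; if not, all $e_i$ are even, so $e_i\ge4$. Then $g_i/e_i\le\kappa g/2\le\kappa(1-\varepsilon)g$ for large $g$. By Proposition 10 and the count of $h$, these $h$ have total mass at most $\exp(\kappa(1-\varepsilon)g^2\log g+Cg^2)$. Divide by Proposition 11; as $\varepsilon\log g=K$, the quotient is at most $\exp(-(\kappa K-C)g^2)$. Choose $K$ large. $\square$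

The relevant $h_i$ are $T\pm\sqrt q$ if $q$ is a square, and $T^2-q$ and $h_a=T^2-aT+q$ with $a\in\mathbb Z$, $a^2<4q$, if $q$ is not. Once $\varepsilon<\frac12$ the corresponding events are disjoint, since two parts of dimension $\ge(1-\varepsilon)g$ do not fit into dimension $g$.

**Twisting.** The quadratic twist by $-1$ is an auto-equivalence of the groupoid $\mathcal A_g(\mathbb F_q)$: $-1$ is central and preserves $\lambda$, so automorphism groups are preserved. It replaces $\pi$ by $-\pi$. So the events for $h_i(T)$ and $\pm h_i(-T)$ have equal probability. In Section 1 this was the symmetry of the table.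

Finally, a part of $A$ of dimension $d'$ contributes to $\#A(\mathbb F_q)=h_A(1)$ a factor in $[(\sqrt q-1)^{2d'},(\sqrt q+1)^{2d'}]$.

## 10. Every moment for square $q$; two moments for nonsquare $q$

**Proof of Theorem 1(a).** Let $q$ be a square. By Proposition 12 and twisting, with probability at least $\frac12(1-e^{-g^2})$ the $(T+\sqrt q)$-part has dimension at least $(1-\varepsilon)g$. Then $\#A(\mathbb F_q)\ge(\sqrt q+1)^{2(1-\varepsilon)g}$, because $\sqrt q-1\ge1$. So
$$q^{-ng}\,\mathbb E(\#A_g(\mathbb F_q)^n)\ge\tfrac12(1-e^{-g^2})\Big[(1+q^{-1/2})^{2g}(\sqrt q+1)^{-2\varepsilon_gg}\Big]^n\to\infty,$$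
since $\varepsilon_g\to0$. Together with the Weil bound $X_g\le(1+q^{-1/2})^{2g}$ this gives the rate in (a). $\square$

Let $q$ be not a square, and let $\mathcal R_g$ and $\mathcal I_{a,g}$ be the events of Proposition 12 for $T^2-q$ and $h_a$. On $\mathcal I_{-|a|,g}$ we have $h_{-|a|}(1)=q+1+|a|$, so for large $g$
$$X_g\ge\Big(\tfrac{q+1+|a|}q\Big)^{(1-\varepsilon)g}\Big(\tfrac{(\sqrt q-1)^2}q\Big)^{\varepsilon g}\ge\Big(1+\tfrac1q\Big)^{g/2},\tag{8}$$
and $P(\mathcal I_{a,g})=P(\mathcal I_{-|a|,g})$ by twisting. On $\mathcal R_g$, the polynomial $(T^2-q)^m$ with $m$ even has value $(q-1)^m$ at $1$, and the part has dimension $m$. So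
$$X_g\le\Big(1-\tfrac1q\Big)^{(1-\varepsilon)g}\Big(\tfrac{(\sqrt q+1)^2}q\Big)^{\varepsilon g}\to0.\tag{9}$$

**Disproof of (1) for all $n$, nonsquare $q$.** Suppose (1) held for $n=1$ and $n=2$. Since $\mathbb E(X_g)$ is bounded, (8) gives $P(\mathcal I_{a,g})\to0$ for each of the finitely many $a$, so $P(\mathcal R_g)\to1$ by Proposition 12. By (9) and Cauchy–Schwarz,
$$\mathbb E(X_g)\le o(1)+\mathbb E(X_g^2)^{1/2}P(\mathcal R_g^c)^{1/2}\to0,$$
because $\mathbb E(X_g^2)$ is bounded. This contradicts $\mathbb E(X_g)\to\frac1{1-q^{-1}}>0$. So the claim is false for every $q$. $\square$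

Can one moment alone be refuted? The argument just given stops exactly at Cauchy–Schwarz, which needs the second moment. A variable equal to $y^g$ with probability $y^{-g}$ ($y>1$) and to $0$ otherwise has mean $1$ for all $g$, and concentration does not exclude such behavior: nearly all mass on $\mathcal R_g$, and a proportion $e^{-O(g)}$ on some $\mathcal I_{a,g}$. What excludes it is parity. The exponent of $T^2-q$ is even, so in odd dimension $\mathcal R$ must carry a further part of odd dimension, and this costs mass. On the other hand, mass on $\mathcal I_{a,g}$ can be pushed into dimension $g+d$, $d$ odd, by multiplying with a fixed ppav, at the full expected rate of growth. Section 11 does the pushing, Section 12 measures the cost and sets the two against each other.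

## 11. Multiplying by a fixed abelian variety of odd dimension

From now on $q$ is not a square, so $r$ is odd. For $a^2<4q$ let $d_a$ be the index of the division algebra attached to a root $\pi$ of $h_a$, over $K_a=\mathbb Q(\pi)$. Its invariants are $\frac{v(\pi)}{v(q)}[K_{a,v}:\mathbb Q_p]$ for $v\mid p$. If $p$ splits in $K_a$, they lie in $\frac1r\mathbb Z$. If not, there is one place, $v(\pi)=v(q)/2$, and the invariant is $\frac12\cdot2\equiv0$. So $d_a\mid r$ is odd. The simple variety has dimension $d_a$ and characteristic polynomial $h_a^{d_a}$. Its isogeny class contains a ppav $B=B_a$, which we fix: this is clear if $d_a=1$, and for $d_a\ge3$ it is a theorem of Howe (*Kernels of polarizations of abelian varieties over finite fields*, J. Alg. Geom. 5 (1996)): every isogeny class of simple odd-dimensional abelian varieties over a finite field contains a principally polarized variety.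

For $q=2$ we have $r=1$, so all $d_a=1$ and $B_a$ can be read off the table in Section 1.

**Lemma 13.** With $d=d_a$, for large $g$: $M(g+d)\ge\exp(dg\log g-Cg)\,\mathrm{mass}(\mathcal I_{a,g})$.

*Proof.* Let $(A',\lambda')\in\mathcal I_{a,g}$, $h_{A'}=h_a^{m'}h''$ with $h_a\nmid h''$, $m'\ge(1-\varepsilon)g>0$, and $A=A'\times B$ with the product polarization. Primes denote objects for $A'$. The fields $K_i$ are the same for $A$ and $A'$, so $c$, $L(1)$, $L_\ell$ agree, and by Proposition 3
$$\frac{\mathrm{mass}(\mathcal G(A))}{\mathrm{mass}(\mathcal G(A'))}=\frac{\mathrm{covol}(E^-)}{\mathrm{covol}(E'^-)}\cdot\frac{\mathrm{vol}(I'(\mathbb R))}{\mathrm{vol}(I(\mathbb R))}\cdot\prod_\ell\frac{\omega_\ell(K'_\ell)}{\omega_\ell(K_\ell)}.\tag{10}$$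

**Step 1: covolumes and archimedean volumes.** These give the gain. Writing elements of $E$ as block matrices, $E^-=E'^-\perp\mathrm{Hom}(B,A')\perp\mathrm{End}(B)^-$ with integral positive definite forms, so the first factor of (10) is at least $1$. In $I(\mathbb R)$ the group $U(m')$ is replaced by $U(m'+d)$. By Section 5 the second factor is
$$\prod_{k=m'+1}^{m'+d}\frac{(k-1)!}{2^{\frac12+2(k-1)}\,2\pi^k}\ge(m'!)^de^{-Cg}\ge\exp(dg\log g-Cg),$$
because $m'\ge g-Kg/\log g$ implies $m'\log m'\ge g\log g-Cg$.

**Step 2: $\ell\nmid2p(a^2-4q)$.** We show that these primes lose at most a power of $g$. Now $T_\ell B\cong(\mathcal O_{K_a}\otimes\mathbb Z_\ell)^d$ with $\mathcal O_{K_a}\otimes\mathbb Z_\ell=\mathbb Z_\ell[T]/h_a$ étale. The simple factors of $E_\ell/J$ correspond to the indecomposable types in $T_\ell A$, and $\dagger$ permutes them by duality, as $\psi$ pairs $eT_\ell$ perfectly with $e^\dagger T_\ell$ for an idempotent $e$. The types in $T_\ell B$ are permuted among themselves. For types not in $T_\ell B$, the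 factors of $E_\ell/J$ and $E'_\ell/J'$ coincide with their involutions: the projector $e'$ to $A'$ is a symmetric idempotent mapping to $1$ there, and $e'E_\ell e'=E'_\ell$. The types in $T_\ell B$ form one $\dagger$-simple factor with $s=\ell$. If $\ell$ is split in $K_a$ there are two types, on which $\pi$ acts by a root of $h_a$ and its conjugate $q/\pi$, and $\dagger$ interchanges them: type GL. If $\ell$ is inert there is one, with $\pi\mapsto q/\pi$ nontrivial on the residue field: type U. The size of this factor passes from $n'$ to $n'+d$. By Lemma 5,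
$$\frac{\omega_\ell(K_\ell)}{\omega_\ell(K'_\ell)}=\prod_{i=n'+1}^{n'+d}\big(1-(\pm\ell)^{-i}\big),$$
which is at most $\prod_{i\ge2}(1+\ell^{-i})$ if $n'\ge1$, and at most $(1+\ell^{-1})$ times this if $n'=0$. The latter happens only if $\ell\mid D_{h_{A'}}$, since otherwise $\ell$ is good for $A'$ and $(\mathcal O_{K_a}\otimes\mathbb Z_\ell)^{m'}$ is a summand of $T_\ell A'$. By (2) the product over these $\ell$ is at most $3\prod_{\ell\mid D_{h_{A'}}}(1+\ell^{-1})\le g^C$.

**Step 3: $\ell\mid2p(a^2-4q)$.** For these finitely many primes we allow a loss of $e^{O(g)}$. Let $\rho=\operatorname{rank}\mathrm{Hom}(B,A)=2d(m'+d)=O(g)$, and let $\iota_0:B\to A$ be the inclusion. $K_\ell$ acts on $\mathrm{Hom}(B,A)_\ell/\ell^3$, which has $\ell^{3\rho}$ elements. Let $u=\begin{pmatrix}\alpha&\beta\\\gamma&\zeta\end{pmatrix}\in K_\ell$ stabilize $\iota_0$ modulo $\ell^3$, that is, $\beta\equiv0$ and $\zeta\equiv1$. As $u^{-1}=u^\dagger=\begin{pmatrix}\alpha^\dagger&\gamma^\dagger\\\beta^\dagger&\zeta^\dagger\end{pmatrix}$ also stabilizes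 it, $\gamma\equiv0$. Then $\alpha^\dagger\alpha=1-\gamma^\dagger\gamma\in1+\ell^6E'_\ell$, so by Lemma 2 $\alpha\equiv\alpha':=\alpha(\alpha^\dagger\alpha)^{-1/2}\in K'_\ell$ modulo $\ell^3$. So $u$ modulo $\ell^3$ is determined by the class of $\alpha'$ in $K'_\ell/U'_3$. Hence $|K_\ell/U_3|\le\ell^{3\rho}|K'_\ell/U'_3|$, and by Lemma 5(i) and $\delta\ge\delta'$, $\omega_\ell(K_\ell)\le\ell^{3\rho}\omega_\ell(K'_\ell)$.

Steps 1 to 3 give
$$\mathrm{mass}(\mathcal G(A'\times B))\ge\exp(dg\log g-Cg)\,\mathrm{mass}(\mathcal G(A')).\tag{11}$$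

**Step 4: the map $\mathcal G(A')\mapsto\mathcal G(A'\times B)$ has fibers of size at most $e^{Cg}$.** This allows us to sum (11). Given $\mathcal G(A)$, the polynomial $h_{A'}=h_A/h_a^d$ is determined. Consider the polarized local modules $A'_\ell$ with $A'_\ell\perp B_\ell\cong A_\ell$.

For $\ell\nmid2p(a^2-4q)$ there is only one class. Krull–Schmidt determines $T_\ell A'$. If $\psi''=\psi'(s\cdot,\cdot)$ and $\psi'\perp\psi_B\cong\psi''\perp\psi_B$, then $s\oplus1=u^\dagger u$ with $u\in E_\ell^\times$. So $\bar s\sim1$ in each component of $E'_\ell/J'$ not of a type in $T_\ell B$, because these components are the same for $E_\ell$. In the remaining one (type GL or U, if present) all symmetric units are equivalent. So $s\sim1$ by (6).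

For $\ell\mid2p(a^2-4q)$, the class of $A'_\ell\cong\iota(B_\ell)^\perp$ is determined by the $K_\ell$-orbit of $\iota\in\mathrm{Hom}(B,A)_\ell$ with $\iota^\dagger\iota=1$. Let $\iota\equiv\iota'\bmod\ell^3$ be two such. Put $e=\iota\iota^\dagger$, $e'=\iota'\iota'^\dagger$ (symmetric idempotents) and $v=\iota'\iota^\dagger+(1-e')(1-e)\equiv1\bmod\ell^3$. Since $e\iota=\iota$, $v\iota=\iota'$. Since $\iota'^\dagger(1-e')=0$, the cross terms in $v^\dagger v$ vanish, and
$$w=v^\dagger v=e+(1-e)(1-e')(1-e)\equiv1\bmod\ell^3,\qquad w\iota=\iota .$$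
By Lemma 2, $w^{-1/2}$ is defined and symmetric and $w^{-1/2}\iota=\iota$. So $vw^{-1/2}\in K_\ell$ maps $\iota$ to $\iota'$, and there are at most $\ell^{3\rho}=e^{O(g)}$ orbits.

Now $\mathcal I_{a,g}$ is a union of genera. Summing (11) over them gives the lemma. $\square$

## 12. Splitting off the $T^2-q$ part, and the contradiction

**Lemma 14.** Let $1\le s<g$, $g-s$ even, $h=(T^2-q)^{g-s}h'$, $\deg h'=2s$, $h'$ coprime to $T^2-q$. Then $\mathrm{mass}(h)\le e^{Csg}\,\mathrm{mass}((T^2-q)^{g-s})\,\mathrm{mass}(h')$.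

*Proof.* **Step 1: gluing data.** We describe a ppav $A$ with $h_A=h$ by two pieces and a gluing. Let $A_1=h'(\pi)A$ and $A_2=(\pi^2-q)A$, abelian subvarieties with characteristic polynomials $(T^2-q)^{g-s}$ and $h'$. Put $V_j=V_\ell A_j$, so $V_\ell A=V_1\oplus V_2$, $V_1=\ker(\pi^2-q)$, $V_2=\mathrm{im}(\pi^2-q)$. Since $(\pi^2-q)^\dagger=-q\pi^{-2}(\pi^2-q)$ has the same image as $\pi^2-q$, $V_1^\perp=V_2$. Write $\mathcal T=T_\ell A$, $\mathcal T_j=\mathcal T\cap V_j=T_\ell A_j$, let $\mathcal T_j^\vee\subset V_j$ be the dual for $\psi|_{V_j}$ (the form of the polarization $\lambda|_{A_j}$), and $G_j=\mathcal T_j^\vee/\mathcal T_j$. As $\mathcal T$ is self-dual and $\mathcal T_j$ saturated, the projection of $\mathcal T$ to $V_j$ is $\mathcal T_j^\vee$. So $\mathcal T/(\mathcal T_1\oplus\mathcal T_2)\subset G_1\oplus G_2$ is the graph of an isomorphism $\theta:G_1\to G_2$, compatible with $\pi$ (resp. $W,F,V$), and changing the sign of the discriminant pairings, because $\psi(x,y)=\psi(x_1,y_1)+\psi(x_2,y_2)$ is integral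 on $\mathcal T$.

**Step 2: size of $G_j$.** The gluing group is small, of size exponential in $s$. The operator $\pi^2-q$ is $0$ on $V_1$, hence on $G_1\cong G_2$. So $(\pi^2-q)\mathcal T_2^\vee\subset\mathcal T_2$, and $|G_2|\le|\nu|_\ell^{-1}$ (resp. $|\nu|_p^{-r}$), where $\nu=\prod_{h'(\alpha)=0}(\alpha^2-q)\in\mathbb Z\setminus\{0\}$, with multiplicity. Hence $\prod_\ell|G_j|\le|\nu|^r\le(2q)^{2rs}$.

**Step 3: a stable self-dual lattice $\Lambda$ with $\mathcal T_1\subset\Lambda\subset\mathcal T_1^\vee$.** It will give a principal polarization on the first piece.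

For $\ell\ne p$: on $V_1$, $\pi^\dagger=q/\pi=\pi$, so $\psi(\pi u,u)=\psi(u,\pi u)=-\psi(\pi u,u)$. As $\pi^2=q$ on $V_1$, $\psi(f(\pi)u,u)=0$ for all polynomials $f$. Let $\Lambda$ be maximal among $\pi$-stable lattices between $\mathcal T_1$ and $\mathcal T_1^\vee$ on which $\psi$ is integral. If $u\in\Lambda^\vee\setminus\Lambda$, then $\Lambda+\mathbb Z_\ell[\pi]u$ is larger, $\pi$-stable, inside $\mathcal T_1^\vee$, and integral, because $\psi(f(\pi)u,f_1(\pi)u)=\psi(f_1f(\pi)u,u)=0$. So $\Lambda=\Lambda^\vee$.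

For $\ell=p$: let $\Lambda$ be maximal among $\mathbb D$-stable lattices between $\mathcal T_1$ and $\mathcal T_1^\vee$ on which $\psi$ is integral, and $Q=\Lambda^\vee/\Lambda$. On $V_1$, $F^{2r}=\pi^2=p^r$, and so $V^{2r}=p^r$. Hence the commuting operators $F,V$ are nilpotent on $Q$. If $Q\ne0$ there is $0\ne u\in Q$ with $Fu=Vu=0$: $\ker F\ne0$ is stable under $V$, which is nilpotent on it. For a lift $\tilde u$, $\Lambda+W\tilde u$ is $\mathbb D$-stable and integral ($\psi$ is $W$-bilinear and $\psi(\tilde u,\tilde u)=0$), a contradiction. So $\Lambda=\Lambda^\vee$.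

**Step 4: a faithful functor to pairs of ppav's.** We compare masses. Consider the groupoid of triples $(A,\lambda,(\Lambda_\ell)_\ell)$ with $\Lambda_\ell$ as in Step 3; $\Lambda_\ell=\mathcal T_1$ whenever $\mathcal T_1$ is self-dual, so for almost all $\ell$. Each $(A,\lambda)$ has at least one and finitely many systems $(\Lambda_\ell)$, so the mass of this groupoid is at least $\mathrm{mass}(h)$. Let $\Lambda'_\ell\subset V_2$ be the preimage in $\mathcal T_2^\vee$ of $\theta(\Lambda_\ell/\mathcal T_1)$. It is stable, and self-dual because $\Lambda_\ell/\mathcal T_1$ is its own orthogonal in $G_1$ and $\theta$ only changes the sign of the pairing. By the lattice dictionary, applied to $A_1,A_2$ with the polarizations $\lambda|_{A_j}$, the $\Lambda_\ell$ and $\Lambda'_\ell$ define ppav's $B_1,B_2$ with characteristic polynomials $(T^2-q)^{g-s}$, $h'$. This is a functor to the groupoid of pairs $(B_1,B_2)$. It is faithful, since an automorphism of $A$ inducing the identity on $V_1$ and $V_2$ is the identity. For a faithful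 functor the fiber over an object $y$ (objects $x$ with an isomorphism of their image with $y$, up to isomorphism) has $\sum_{x\mapsto y}\#\mathrm{Aut}(y)/\#\mathrm{Aut}(x)$ points. So
$$\mathrm{mass}(h)\le\sum_{(B_1,B_2)}\frac{\#\text{fiber}(B_1,B_2)}{\#\mathrm{Aut}(B_1)\,\#\mathrm{Aut}(B_2)},$$
where a point of the fiber is determined by the lattices $\mathcal T=T_\ell A\subset V_\ell B_1\oplus V_\ell B_2$, with $\Lambda_\ell=T_\ell B_1$.

**Step 5: fiber size.** We count the lattices $\mathcal T$. There are at most $(2q)^{2rs}$ possibilities for the family of numbers $N_\ell:=|G_j|$, as it is determined by the integer $\prod_\ell N_\ell\le(2q)^{2rs}$. Given it, $\mathcal T_j\subset T_\ell B_j$ has index $N_\ell^{1/2}$. Sublattices of index $\ell^n$ in $\mathbb Z_\ell^R$ number at most $\ell^{nR}$: use a chain of sublattices of index $\ell$, each having at most $\ell^R$ sublattices of index $\ell$. Here $R\le2gr$. Then $\mathcal T$ is given by $\theta:G_1\to G_2$. Since $G_1\cong G_2$ is generated by at most $2sr$ elements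 over $\mathbb Z_\ell$, there are at most $N_\ell^{2sr}$ choices. Altogether the fiber has at most $(2q)^{2rs}\prod_\ell N_\ell^{Cg}\le e^{Csg}$ elements. $\square$

**Proof of Theorem 1(b).** Suppose $0<c_1\le\mathbb E(X_g^n)\le c_2$ for all large $g$. In this proof $C$ may also depend on $n,c_1,c_2$.

**Step 1: some $\mathcal I_{a,g}$ is not too small, so $M$ grows from $g$ to $g+d$.** By (8) and twisting, $P(\mathcal I_{a,g})\le c_2(1+\frac1q)^{-ng/2}\to0$ for all $a$. So $P(\mathcal R_g)\ge\frac12$ for large $g$. By (9), the part of $\mathbb E(X_g^n)$ on $\mathcal R_g$ tends to $0$. Outside all the events $\mathcal R_g,\mathcal I_{a,g}$ the contribution is at most $e^{-g^2}C^g\to0$. So the parts on the $\mathcal I_{a,g}$ sum to at least $c_1/2$ for large $g$. Since $X_g\le C^g$, some $a$ has $\mathrm{mass}(\mathcal I_{a,g})\ge e^{-Cg}M(g)$. Lemma 13 gives: for each large $g$ there is an odd $d\le r$ with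
$$M(g+d)\ge\exp(dg\log g-Cg)\,M(g).\tag{12}$$

**Step 2: parity forces a return to an even dimension.** Let $g$ be even and large. Then $g+d$ is odd and $P(\mathcal R_{g+d})\ge\frac12$. The exponent of $T^2-q$ in $h_A$ is even, so on $\mathcal R_{g+d}$ it equals $g+d-s$ with $s$ odd, $1\le s\le K(g+d)/\log(g+d)$. Apply Lemma 14 in dimension $g+d$, sum over $h'$, and use (7) in dimension $s$; here $s^2\log s\le Csg$, so $M(s)\le e^{Csg}$:
$$M(g+d)\le2\sum_{s\text{ odd}}e^{Csg}M(s)M(g+d-s)\le2\sum_{s\text{ odd}}e^{Csg}M(g+d-s).$$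
There are at most $g+d$ terms, so some such $s$ satisfies $M(g+d-s)\ge e^{-Csg}M(g+d)$, with a larger $C$. Put $g^*=g+d-s$, which is even. With (12),
$$\log M(g^*)\ge\log M(g)+dg\log g-Csg .$$

**Step 3: a quantity that increases too much.** We compare $\log M$ with its main term. Let $f(t)=\frac12t^2\log t$ and $\Phi(g)=\log M(g)-f(g)$. By Theorem 1(c), $|\Phi(g)|\le C_0g^2$. We have $f'(t)=t\log t+\frac t2$ and $f''(t)=\log t+\frac32$. As $|d-s|\le rs$ and $s^2\log g\le Csg$, Taylor's formula gives $f(g^*)-f(g)\le(d-s)g\log g+Csg$. Hence, for large even $g$,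
$$\Phi(g^*)\ge\Phi(g)+sg\log g-Csg\ge\Phi(g)+\tfrac12sg\log g,\qquad s\ge1,\quad|g^*-g|\le rs.\tag{13}$$

**Step 4: iteration.** We show that (13) cannot be repeated as often as Step 2 allows. Start with a large even $g_0=N$ and iterate $g_{j+1}=g_j^*$, with corresponding $s_j$. As long as $g_0,\dots,g_t\in[N/2,2N]$, (13) gives
$$\tfrac15N\log N\sum_{j<t}s_j\le\Phi(g_t)-\Phi(g_0)\le8C_0N^2,\qquad\text{so}\qquad\sum_{j<t}s_j\le\frac{40C_0N}{\log N}.$$
So $|g_t-N|\le40rC_0N/\log N$, and the next step changes $g$ by at most $O(N/\log N)$, since $s_t\le K(g_t+d)/\log(g_t+d)$. For $N$ large the sequence therefore never leaves $[N/2,2N]$ and can be continued forever. But $s_j\ge1$ forces $t\le40C_0N/\log N$, a contradiction.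

Hence no such $c_1,c_2$ exist. In particular, for nonsquare $q$ and every single $n\ge1$ the sequence $q^{-ng}\,\mathbb E(\#A_g(\mathbb F_q)^n)$ converges neither to the right side of (1) nor to any other positive real number. $\square$
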